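# Two C\*-completions of $L^1(G)$ built from $L^p$, and the group $\mathbb R^2\rtimes \mathrm{SL}_2(\mathbb R)$

## 1. Two norms on $L^1(G)$, and why they agree for $p=2$ and $p=\infty$

Let $G$ be a locally compact group with left Haar measure, $2\le p\le\infty$, and $1/p+1/q=1$. There are two natural ways to use $L^p(G)$ to put a C\*-norm on $L^1(G)$. One looks at convolution operators on $L^p(G)$; the other looks at unitary representations whose matrix coefficients lie in $L^p(G)$. Do they give the same C\*-algebra? The question comes from Hun Hee Lee, Ebrahim Samei, Matthew Wiersma, "New tensor products of C\*-algebras and characterization of type I C\*-algebras as rigidly symmetric C\*-algebras", arXiv:2301.07235 (2023). The two constructions are known to agree for a large class of non-amenable groups.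

**Conventions.** We write $(f*\xi)(x)=\int f(s)\xi(s^{-1}x)\,ds$ and $f^*(s)=\Delta(s^{-1})\overline{f(s^{-1})}$. Unitary representations are strongly continuous, $\pi(f)=\int f(s)\pi(s)\,ds$, and $\lambda=\lambda_G$ is the left regular representation. We write $\pi\prec\sigma$ if $\|\pi(f)\|\le\|\sigma(f)\|$ for all $f\in L^1(G)$. The space $L^\infty(G)$ is taken as the dual of $L^1(G)$.

**Definition (pseudofunctions).** For $1\le p\le\infty$, $\|f\|_{\mathrm{PF}_p}$ is the norm of $\xi\mapsto f*\xi$ on $L^p(G)$. The symmetrized $p$-pseudofunctions $\mathrm{PF}_p^*(G)$ (Liao and Yu) is the completion of $L^1(G)$ in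
$$\|f\|_{\mathrm{PF}_p^*}=\max\{\|f\|_{\mathrm{PF}_p},\|f\|_{\mathrm{PF}_q}\},$$
and $C^*(\mathrm{PF}_p^*(G))$ is its enveloping C\*-algebra: the completion in the supremum of $\|\pi(\cdot)\|$ over all $*$-representations $\pi$ of $\mathrm{PF}_p^*(G)$ on Hilbert spaces.

**Definition ($L^p$-representations).** Let $2\le p\le\infty$. A unitary representation $\pi$ on $H$ is an $L^p$-representation if there is a dense subspace $H_0\subseteq H$ with $s\mapsto\langle\pi(s)\xi,\eta\rangle$ in $L^p(G)$ for all $\xi,\eta\in H_0$. The $L^p$ group C\*-algebra $C^*_{L^p}(G)$ (Brown and Guentner) is the completion of $L^1(G)$ in $\|f\|_{C^*_{L^p}}=\sup\{\|\pi(f)\|:\pi\text{ an }L^p\text{-representation}\}$.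

*Example.* Let $G=\mathbb Z/2$ and $f=\delta_0+i\delta_1$. On $\ell^p(G)$ it acts by the matrix with rows $(1,i)$ and $(i,1)$. So $\|f\|_{\mathrm{PF}_1}=2$, while $\|f\|_{\mathrm{PF}_2}=|1\pm i|=\sqrt2$. The pseudofunction norms depend on $p$. The enveloping C\*-norm does not: the two characters send $a\delta_0+b\delta_1$ to $a\pm b$, which are eigenvalues of the matrix, so both are bounded by every $\|\cdot\|_{\mathrm{PF}_p}$, and the C\*-norm is $\max|a\pm b|$ for all $p$.

We first rewrite the enveloping norm in terms of unitary representations of $G$. Under the pairing $\langle\xi,\eta\rangle=\int\xi\overline\eta$ we have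
$$\langle f*\xi,\eta\rangle=\iint f(s)\xi(x)\overline{\eta(sx)}\,dx\,ds=\langle\xi,f^**\eta\rangle,$$
because $(f^**\eta)(x)=\int\overline{f(s)}\eta(sx)\,ds$. By duality $\|f^*\|_{\mathrm{PF}_p}=\|f\|_{\mathrm{PF}_q}$, so the involution is isometric for $\|\cdot\|_{\mathrm{PF}_p^*}$. A $*$-representation of a Banach $*$-algebra with isometric involution is contractive.

**Definition ($p$-bounded).** A unitary representation $\pi$ of $G$ is $p$-bounded if $\|\pi(f)\|\le\|f\|_{\mathrm{PF}_p^*}$ for all $f\in L^1(G)$.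

A $p$-bounded $\pi$ extends to $\mathrm{PF}_p^*(G)$. Conversely, a $*$-representation of $\mathrm{PF}_p^*(G)$, restricted to $L^1(G)$ and to its essential subspace (which does not change norms), comes from a unitary representation of $G$, and that one is $p$-bounded. Hence
$$\|f\|_{C^*(\mathrm{PF}_p^*(G))}=\sup\{\|\pi(f)\|:\pi\ p\text{-bounded}\}\le\|f\|_{\mathrm{PF}_p^*}.\tag{1}$$
So we are comparing two classes of unitary representations: the $p$-bounded ones and the $L^p$-representations.

**The case $p=\infty$.** With an approximate identity $(e_i)$, $\|e_i\|_1=1$, we get $f*e_i\to f$ in $L^1$, so $\|f\|_{\mathrm{PF}_1}=\|f\|_1$. Since $\|f\|_{\mathrm{PF}_\infty}\le\|f\|_1$, we have $\mathrm{PF}_\infty^*(G)=L^1(G)$: every unitary representation is $\infty$-bounded. Every unitary representation is also an $L^\infty$-representation. Both C\*-algebras are the full group C\*-algebra $C^*(G)$.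

**The case $p=2$, first half.** Here $\|f\|_{\mathrm{PF}_2^*}=\|\lambda(f)\|$, so $\pi$ is 2-bounded iff $\pi\prec\lambda$, and $C^*(\mathrm{PF}_2^*(G))=C^*_r(G)$. Also $\lambda$ is an $L^p$-representation for every $p$: take $H_0=C_c(G)$; then $\langle\lambda(s)\xi,\eta\rangle=\int\xi(s^{-1}x)\overline{\eta(x)}\,dx$ is continuous with compact support. What remains is that every $L^2$-representation satisfies $\pi\prec\lambda$. The proof works for every $p$.

**Lemma 1.** Every $L^p$-representation, $2\le p\le\infty$, is $p$-bounded.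

*Proof.* The plan is to bound high powers of $\pi(f^**f)$ by Hölder and let the constants disappear under $n$-th roots. Let $H_0$ be as in the definition, $\xi\in H_0$, $\varphi=\langle\pi(\cdot)\xi,\xi\rangle\in L^p(G)$, $h\in C_c(G)$, $\eta=\pi(h)\xi$, $f\in L^1(G)$, $F=f^**f$. Then
$$\langle\pi(F)^n\eta,\eta\rangle=\int(h^**F^{*n}*h)\,\varphi\le\|h^*\|_1\,\|F\|_{\mathrm{PF}_q}^n\,\|h\|_q\,\|\varphi\|_p .$$
Let $\mu$ be the spectral measure of the positive operator $\pi(F)$ at $\eta$, and $M=\|F\|_{\mathrm{PF}_q}$. We have $\int t^n\,d\mu\le cM^n$ for all $n\ge1$. If $\mu((M+\varepsilon,\infty))>0$ for some $\varepsilon>0$, the left side is at least $(M+\varepsilon)^n\mu((M+\varepsilon,\infty))$, which is impossible for large $n$. So $\mu$ lives on $[0,M]$, and $M\le\|F\|_{\mathrm{PF}_p^*}\le\|f\|_{\mathrm{PF}_p^*}^2$. Therefore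
$$\|\pi(f)\eta\|^2=\int t\,d\mu(t)\le\|f\|_{\mathrm{PF}_p^*}^2\|\eta\|^2 .$$
Vectors $\pi(h)\xi$ are dense in $H$: let $h$ run through an approximate identity and $\xi$ through $H_0$. $\square$

**Theorem A.** For all $G$ and $2\le p\le\infty$, on $L^1(G)$,
$$\|\cdot\|_{C^*_r}\le\|\cdot\|_{C^*_{L^p}}\le\|\cdot\|_{C^*(\mathrm{PF}_p^*)}.$$
The last two norms agree if $p\in\{2,\infty\}$ or $G$ is amenable.

*Proof.* The first inequality holds because $\lambda$ is an $L^p$-representation, the second by Lemma 1 and (1). For $p=2$ the outer norms are equal, so all three are. The case $p=\infty$ was done above. If $G$ is amenable, $\|\cdot\|_{C^*_r}=\|\cdot\|_{C^*(G)}$ (Hulanicki–Reiter), and everything lies between these. $\square$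

We record one consequence: for all $2\le p\le\infty$,
$$\|f\|_{\mathrm{PF}_2}=\|\lambda(f)\|\le\|f\|_{C^*(\mathrm{PF}_p^*(G))}\le\|f\|_{\mathrm{PF}_p^*}.\tag{2}$$

What changes for $2<p<\infty$ and $G$ non-amenable? The missing inequality says that every $p$-bounded $\pi$ satisfies $\|\pi(f)\|\le\|f\|_{C^*_{L^p}}$. For $p=2$ this held because $\mathrm{PF}_2^*$ is already a C\*-algebra, with the $L^2$-representation $\lambda$ attaining its norm. For $2<p<\infty$ no such identification is available, and we need to see which $p$-bounded representations there are.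

## 2. Integrable coefficients, their limits, and decay at infinity

*Example ($G=\mathbb Z$).* Let $2\le p<\infty$. The trivial representation $1$ of $\mathbb Z$ is $p$-bounded: $|\sum_n f(n)|\le\sup_{\mathbb T}|\hat f|=\|f\|_{\mathrm{PF}_2}\le\|f\|_{\mathrm{PF}_p^*}$. It is not an $\ell^p$-representation, since its coefficients are constants. Yet the two C\*-norms agree. The constant $1$ is a pointwise limit of the positive definite functions $\max(0,1-|k|/n)$, which have finite support. So one class of representations is strictly larger, and the suprema still coincide, because suprema only see limits of coefficients. The next lemma makes this precise.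

Recall that a continuous positive definite $\varphi$ on $G$ has a GNS representation $\pi$ with cyclic vector $\xi$ and $\varphi=\langle\pi(\cdot)\xi,\xi\rangle$.

**Lemma 2 (limits).** Let $\nu:L^1(G)\to[0,\infty)$ be any function. Let $\rho$ be a unitary representation and $\xi$ a vector of it such that $\langle\rho(\cdot)\xi,\xi\rangle$ is the pointwise limit of a sequence $\langle\rho_n(\cdot)\xi_n,\xi_n\rangle$ with $\sup_n\|\xi_n\|<\infty$ and $\|\rho_n(f)\|\le\nu(f)$ for all $n$ and $f$. Then $\|\rho(f)\eta\|\le\nu(f)\|\eta\|$ for all $f\in L^1(G)$ and all $\eta$ in the closed invariant subspace generated by $\xi$.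

*Proof.* It is enough to take $\eta=\rho(a)\xi$ with $a\in L^1(G)$, since these are dense in that subspace. Write $\varphi,\varphi_n$ for the coefficients. By dominated convergence, used twice,
$$\|\rho(f)\rho(a)\xi\|^2=\int(a^**f^**f*a)\,\varphi=\lim_n\|\rho_n(f)\rho_n(a)\xi_n\|^2\le\nu(f)^2\lim_n\|\rho_n(a)\xi_n\|^2=\nu(f)^2\|\rho(a)\xi\|^2.\ \square$$

**Lemma 3.** Let $G$ be unimodular.

(i) If $\varphi\in L^p(G)$ is continuous and positive definite, its GNS representation is an $L^p$-representation.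

(ii) If $p<\infty$, all matrix coefficients of an $L^p$-representation $\sigma$ lie in $C_0(G)$. Hence $\sigma$ has no nonzero vector fixed by a given noncompact closed subgroup $N$.

*Proof.* (i) Let $\xi$ be the cyclic vector and $H_0=\operatorname{span}\pi(G)\xi$. Then $\langle\pi(s)\pi(a)\xi,\pi(b)\xi\rangle=\varphi(b^{-1}sa)$, which is in $L^p$ as a function of $s$ because left and right translations preserve the measure.

(ii) First let $\xi,\eta\in H_0$ and $\varphi=\langle\sigma(\cdot)\xi,\eta\rangle\in L^p$. Suppose $\varphi\notin C_0(G)$. Then for some $\varepsilon>0$ the set $A=\{|\varphi|\ge\varepsilon\}$ is contained in no compact set. Since $|\varphi(sv)-\varphi(s)|\le\|\sigma(v)\xi-\xi\|\,\|\eta\|$, there is a compact neighborhood $V$ of $e$ with $|\varphi(sv)-\varphi(s)|\le\varepsilon/2$ for all $s\in G$, $v\in V$. Choose inductively $s_{n+1}\in A\setminus\bigcup_{j\le n}s_jVV^{-1}$. The sets $s_nV$ are pairwise disjoint, have the same positive measure, and $|\varphi|\ge\varepsilon/2$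 on each. This contradicts $\varphi\in L^p$. General coefficients are uniform limits of such $\varphi$, so they lie in $C_0(G)$. If $\xi$ is $N$-fixed, $\langle\sigma(\cdot)\xi,\xi\rangle$ equals $\|\xi\|^2$ on the noncompact set $N$, so $\xi=0$. $\square$

Lemma 3(ii) suggests where to look for a $p$-bounded representation that $L^p$-representations cannot reach: among representations that are trivial on a noncompact normal subgroup $N$. Such a representation comes from a quotient $Q=G/N$.

**First attempt: a direct product.** Let $Q$ be unimodular and non-amenable, $G=\mathbb R^2\times Q$, and let $\psi\in L^p(Q)$ be continuous and positive definite with GNS representation $\pi$. Pulled back to $G$, $\pi$ is trivial on $\mathbb R^2$, so it is not an $L^p$-representation. But this does not separate the norms. The functions $\varphi_n(v,g)=e^{-|v|^2/n}\psi(g)$ are continuous, positive definite and in $L^p(G)$, and they converge pointwise to $\psi(g)$. By Lemmas 2 and 3(i) the pullback of $\pi$ is bounded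 by $\|\cdot\|_{C^*_{L^p}(G)}$. The attempt stops at one exact point: representations without $\mathbb R^2$-fixed vectors can approximate representations that are trivial on $\mathbb R^2$. The condition "no fixed vectors" does not survive limits.

So we want a group in which this approximation is blocked: representations of $G$ without $N$-fixed vectors should be so restricted that they cannot approximate $\pi\circ\mathsf q$. We let $Q$ act on $N$. In $\mathbb R^2\rtimes\mathrm{SL}_2(\mathbb R)$ it will turn out that every representation without $N$-fixed vectors is $\prec\lambda_G$.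

**Theorem B.** Let $G=\mathbb R^2\rtimes\mathrm{SL}_2(\mathbb R)$. Then $C^*_{L^p}(G)=C^*_r(G)$ for all $2\le p<\infty$, but $\|\cdot\|_{C^*(\mathrm{PF}_p^*(G))}\ne\|\cdot\|_{C^*_r(G)}$ for all $2<p\le\infty$. Hence $C^*(\mathrm{PF}_p^*(G))\ne C^*_{L^p}(G)$ for every $2<p<\infty$.

With Theorem A: for given $p\in[2,\infty]$, the two constructions coincide for all $G$ if and only if $p\in\{2,\infty\}$. So the answer to the question is no.

**Theorem C.** Let $G$ be as in Theorem B, $Q=\mathrm{SL}_2(\mathbb R)$, $Tf(g)=\int_{\mathbb R^2}f(v,g)\,dv$. For $2\le p\le\infty$ and $f\in L^1(G)$,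
$$\|f\|_{C^*(\mathrm{PF}_p^*(G))}=\max\{\|\lambda_G(f)\|,\ \|Tf\|_{C^*(\mathrm{PF}_p^*(Q))}\},$$
and the norms $\|\cdot\|_{C^*(\mathrm{PF}_p^*(G))}$, $2\le p\le\infty$, are pairwise different (although $C^*_{L^p}(G)=C^*_r(G)$ for all $2\le p<\infty$).

**Theorem D.** Let $\Gamma\le\mathrm{SL}_2(\mathbb Z)$ be any subgroup, $G=\mathbb Z^2\rtimes\Gamma$, $2<p<\infty$. Then $C^*(\mathrm{PF}_p^*(G))=C^*_{\ell^p}(G)$ if and only if $\Gamma$ is amenable.

In particular, for every $2<p<\infty$ the two constructions differ for the discrete group $\mathbb Z^2\rtimes\mathrm{SL}_2(\mathbb Z)$.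

Three ingredients are needed: $p$-boundedness must pass between $Q$ and $G$ (Section 3); $Q$ must have $p$-bounded representations that are not $\prec\lambda_Q$ (Section 4); and representations without $N$-fixed vectors must be controlled (Sections 5 and 6).

## 3. Convolution norms on $N\rtimes Q$ and on the quotient $Q$

Let $(N,Q)=(\mathbb R^2,\mathrm{SL}_2(\mathbb R))$, or $(\mathbb Z^2,\Gamma)$ with $\Gamma\le\mathrm{SL}_2(\mathbb Z)$, and $G=N\rtimes Q$ with $(v,g)(w,h)=(v+gw,gh)$. The group $Q$ is unimodular and preserves Haar measure on $N$. Left translation $(w,h)\mapsto(v+gw,gh)$ and right translation $(w,h)\mapsto(w+hv,hg)$ both preserve $dw\,dh$, so $G$ is unimodular with this measure. Let $\mathsf q:G\to Q$ be the quotient map and $Tf(g)=\int_Nf(v,g)\,dv$. For a unitary representation $\pi$ of $Q$, $(\pi\circ\mathsf q)(f)=\pi(Tf)$. Note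
$$(v,g)^{-1}(w,x)=(g^{-1}(w-v),\,g^{-1}x).$$

**Lemma 4.** Let $1<p<\infty$.

(a) $\|Tf\|_{\mathrm{PF}_p(Q)}\le\|f\|_{\mathrm{PF}_p(G)}$ for $f\in L^1(G)$.

(b) Let $h\in L^1(N)$, $h\ge0$, $\int h=1$, and $f\in L^1(Q)$. Then $(h\otimes f)(v,g)=h(v)f(g)$ satisfies $T(h\otimes f)=f$ and $\|h\otimes f\|_{\mathrm{PF}_p(G)}\le\|f\|_{\mathrm{PF}_p(Q)}$.

*Proof.* (a) We lift test functions on $Q$ to $G$ by spreading them over large boxes in $N$, sheared along with $x$ so that the action of $Q$ does not disturb them. Let $\xi,\eta\in C_c(Q)$, $B_R=[-R,R]^2\cap N$, $u=|B_R|^{-1/p}1_{B_R}$, $u'=|B_R|^{-1/q}1_{B_R}$, and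
$$\Xi(w,x)=\xi(x)\,u(x^{-1}w),\qquad Y(w,x)=\eta(x)\,u'(x^{-1}w).$$
Then $\|\Xi\|_p=\|\xi\|_p$ and $\|Y\|_q=\|\eta\|_q$. Moreover
$$\Xi\big((v,g)^{-1}(w,x)\big)=\xi(g^{-1}x)\,u\big((g^{-1}x)^{-1}g^{-1}(w-v)\big)=\xi(g^{-1}x)\,u(x^{-1}w-x^{-1}v).$$
Multiplying by $Y(w,x)$ and integrating in $w$, the factors $u,u'$ contribute $b_R(x^{-1}v)$, where $b_R(y)=|B_R\cap(B_R+y)|/|B_R|$ (here $1/p+1/q=1$). So
$$\int(f*\Xi)\,Y=\iiint f(v,g)\,\xi(g^{-1}x)\,\eta(x)\,b_R(x^{-1}v)\,dv\,dg\,dx .$$
We have $0\le b_R\le1$, $b_R\to1$ pointwise as $R\to\infty$, and $\iiint|f(v,g)\xi(g^{-1}x)\eta(x)|\le\|f\|_1\|\xi\|_p\|\eta\|_q<\infty$. By dominated convergence the right side tends to $\int(Tf*\xi)\eta$. The left side is bounded by $\|f\|_{\mathrm{PF}_p(G)}\|\xi\|_p\|\eta\|_q$. Take the supremum over $\xi,\eta$.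

(b) $T(h\otimes f)=f$ is clear. For $\Xi\in L^p(G)$,
$$((h\otimes f)*\Xi)(w,x)=\int h(v)\,(S\Xi)(w-v,x)\,dv,\qquad(S\Xi)(w,x)=\int f(g)\,\Xi(g^{-1}w,g^{-1}x)\,dg .$$
By Minkowski and $\int h=1$, $\|(h\otimes f)*\Xi\|_p\le\|S\Xi\|_p$. Put $\Theta(w,x)=\Xi(xw,x)$; this is an isometry of $L^p(G)$. Then $(S\Xi)(xw,x)=\int f(g)\,\Theta(w,g^{-1}x)\,dg=(f*\Theta(w,\cdot))(x)$. Taking $p$-norms in $x$ and then in $w$ gives $\|S\Xi\|_p\le\|f\|_{\mathrm{PF}_p(Q)}\|\Theta\|_p=\|f\|_{\mathrm{PF}_p(Q)}\|\Xi\|_p$. $\square$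

**Corollary 5.** Let $2\le p\le\infty$ and let $\pi$ be a unitary representation of $Q$. Then $\pi\circ\mathsf q$ is $p$-bounded if and only if $\pi$ is. Also, if $\|\pi(Tf)\|\le\|f\|_{C^*(\mathrm{PF}_p^*(G))}$ for all $f\in L^1(G)$, then $\pi$ is $p$-bounded.

*Proof.* For $p=\infty$ every unitary representation is $p$-bounded. Let $p<\infty$. If $\pi$ is $p$-bounded, Lemma 4(a) for $p$ and for $q$ gives $\|\pi(Tf)\|\le\|Tf\|_{\mathrm{PF}_p^*(Q)}\le\|f\|_{\mathrm{PF}_p^*(G)}$. Conversely, under either remaining hypothesis $\|\pi(Tf)\|\le\|f\|_{\mathrm{PF}_p^*(G)}$ for all $f\in L^1(G)$ (use (1) for the second one). For $f\in L^1(Q)$ apply this to $h\otimes f$ with $h$ as in Lemma 4(b): $\|\pi(f)\|\le\|h\otimes f\|_{\mathrm{PF}_p^*(G)}\le\|f\|_{\mathrm{PF}_p^*(Q)}$. $\square$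

So $p$-boundedness does not notice the noncompact kernel $N$, while integrability of coefficients does.

## 4. The positive definite functions $e^{-t\,d(gi,i)}$ on $\mathrm{SL}_2(\mathbb R)$

Let $Q=\mathrm{SL}_2(\mathbb R)$, $K=\mathrm{SO}(2)$, $d$ the distance on the hyperbolic plane (curvature $-1$), and $r(g)=d(gi,i)$. Then $r(kgk')=r(g)$ for $k,k'\in K$ and $r(g^{-1})=r(g)$. Polar coordinates on $Q/K$ allow us to normalize Haar measure so that
$$\int_QF(r(g))\,dg=\int_0^\infty F(r)\,2\pi\sinh r\,dr .$$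
For $t>0$ put $\psi_t(g)=e^{-t\,r(g)}$.

**$\psi_t$ is positive definite.** The kernel $d$ is conditionally of negative type (Faraut–Harzallah, Ann. Inst. Fourier 24 (1974); see also Bekka–de la Harpe–Valette, *Kazhdan's Property (T)*, §2.11). Here is one way to see it. The group $Q$ acts transitively on oriented geodesics, with stabilizer the diagonal group, which is abelian; so there is an invariant measure $\mu$ on the space of oriented geodesics, given by a smooth density. The geodesics meeting a compact set form a compact set, of finite measure; the geodesics through one point form a smooth curve in a 2-dimensional manifold, of measure zero. Let $D(x,y)$ be the measure of the set of geodesics with $x,y$ strictly on different sides. It is finite and depends only on $d(x,y)$. If $y$ lies on the segment from $x$ to $z$, a geodesic avoiding $x,y,z$ separates $x,z$ iff it separates exactly one of the pairs $x,y$ and $y,z$, and it never separates both (half-planes are convex). So $D(x,z)=D(x,y)+D(y,z)$.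 A finite nonnegative additive function of the distance is linear, $D=c\,d$, and $c>0$ because the separating geodesics form a nonempty open set. Let $\Sigma_x$ be the set of oriented geodesics with $x$ strictly on the left, and fix a base point $o$. Then $b(x)=1_{\Sigma_x}-1_{\Sigma_o}\in L^2(\mu)$ and $\|b(x)-b(y)\|^2=c\,d(x,y)$. This is the asserted negative type. By Schoenberg's theorem $e^{-t\,d}$ is a positive definite kernel, and $\psi_t(h^{-1}g)=e^{-t\,d(gi,hi)}$.

Let $\pi_t$ be the GNS representation of $\psi_t$, with cyclic unit vector $\xi_t$.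

**Proposition 6.** For $t>0$ and $2\le p\le\infty$: $\pi_t$ is $p$-bounded if and only if $t\ge1/p$.

*Proof.* For $p=\infty$ both sides always hold. Let $p<\infty$.

**Step 1: if $t\ge1/p$, then $\pi_t$ is $p$-bounded.** If $t>1/p$, then $\int\psi_t^p=\int_0^\infty e^{-tpr}\,2\pi\sinh r\,dr<\infty$. So $\pi_t$ is an $L^p$-representation (Lemma 3(i)), hence $p$-bounded (Lemma 1). If $t=1/p$, then $\psi_t=\lim_n\psi_{t+1/n}$ pointwise, and Lemma 2 with $\nu=\|\cdot\|_{\mathrm{PF}_p^*}$ applies, since $\xi_t$ is cyclic.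

For the converse we need an upper bound for $\|f\|_{\mathrm{PF}_p^*}$ for suitable test functions $f$. Radial ones, $f=F\circ r$, have explicit common eigenfunctions, and those feed into Schur's test.

**Step 2: an upper bound for radial functions.** We claim: if $1<p<\infty$ and $f=F\circ r\ge0$ is bounded with compact support, then
$$\|f\|_{\mathrm{PF}_p^*}\le\int f\varphi_{1/p},\qquad\varphi_z(s)=\int_K\|ske_1\|^{-2z}\,dk,\tag{3}$$
where $dk$ has total mass $1$.

*Eigenfunctions.* For real $z$ let $v_z(g)=\|ge_1\|^{-2z}$. It is left $K$-invariant, and $v_z(gb)=a(b)^{-2z}v_z(g)$ for $b$ upper triangular with diagonal entries $a(b)>0$ and $a(b)^{-1}$. Since $f$ is left $K$-invariant, $f*v_z$ has the same two properties. By the Iwasawa decomposition every $g$ is a product $kb$, so these properties determine a function up to its value at $e$. Hence $f*v_z=c_zv_z$ with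
$$c_z=(f*v_z)(e)=\int f(s)\,v_z(s^{-1})\,ds=\int f(s)\,v_z(s)\,ds=\int f\varphi_z .$$
The third equality uses $f(s)=f(s^{-1})$ and unimodularity; the last averages over $K$, using $f(sk)=f(s)$.

*Symmetry: $\varphi_z=\varphi_{1-z}$.* Let $e_\alpha$ be the unit vector of angle $\alpha$ and $e_{\alpha'}=se_\alpha/\|se_\alpha\|$. As $\det s=1$, $d\alpha'=\|se_\alpha\|^{-2}d\alpha$, and $\|s^{-1}e_{\alpha'}\|=\|se_\alpha\|^{-1}$. So
$$\varphi_{1-z}(s)=\tfrac1{2\pi}\int\|se_\alpha\|^{2z-2}\,d\alpha=\tfrac1{2\pi}\int\|se_\alpha\|^{2z}\,d\alpha'=\tfrac1{2\pi}\int\|s^{-1}e_{\alpha'}\|^{-2z}\,d\alpha'=\varphi_z(s^{-1}).$$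
Finally $\varphi_z(s^{-1})=\varphi_z(s)$: $\varphi_z$ is $K$-bi-invariant, and $s^{-1}\in KsK$ because rotation by $\pi/2$ conjugates $\mathrm{diag}(a,a^{-1})$ to $\mathrm{diag}(a^{-1},a)$.

*Schur's test.* Since $1/q=1-1/p$, we may put $C=c_{1/p}=c_{1/q}$. Let $u(g)=\|ge_1\|^{-2/(pq)}$, so $u^q=v_{1/p}$ and $u^p=v_{1/q}$. With $k(x,y)=f(xy^{-1})=f(yx^{-1})$ we have $(f*\xi)(x)=\int k(x,y)\xi(y)\,dy$, and the eigenfunction equations read
$$\int k(x,y)u(y)^q\,dy=C\,u(x)^q,\qquad\int k(x,y)u(x)^p\,dx=C\,u(y)^p .$$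
Split $k|\xi|=(k^{1/q}u(y))\cdot(k^{1/p}u(y)^{-1}|\xi(y)|)$. Hölder gives
$$|(f*\xi)(x)|^p\le C^{p/q}u(x)^p\int k(x,y)\,u(y)^{-p}|\xi(y)|^p\,dy .$$
Integrating in $x$, $\|f*\xi\|_p^p\le C^{p/q+1}\|\xi\|_p^p=C^p\|\xi\|_p^p$. So $\|f\|_{\mathrm{PF}_p}\le C$. As $f^*=f$, also $\|f\|_{\mathrm{PF}_q}=\|f^*\|_{\mathrm{PF}_p}\le C$. This is (3).

**Step 3: the decay of $\varphi_{1/p}$ for $p>2$.** If $r(s)=r$, then $s\in K\,\mathrm{diag}(e^{r/2},e^{-r/2})\,K$. So for $0<z<1/2$
$$\varphi_z(s)=\tfrac1{2\pi}\int_0^{2\pi}(e^r\cos^2\alpha+e^{-r}\sin^2\alpha)^{-z}\,d\alpha\le e^{-zr}\,\tfrac1{2\pi}\int_0^{2\pi}|\cos\alpha|^{-2z}\,d\alpha=C_z\,e^{-zr},$$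
and $C_z<\infty$ because $2z<1$.

**Step 4: if $2<p<\infty$ and $\pi_t$ is $p$-bounded, then $t\ge1/p$.** If $t\ge1$ there is nothing to prove. Let $t<1$, and test on $f_R=1_{\{r\le R\}}$, $R\ge1$. By (3) and Step 3,
$$\int f_R\psi_t=\langle\pi_t(f_R)\xi_t,\xi_t\rangle\le\|f_R\|_{\mathrm{PF}_p^*}\le C_{1/p}\int_0^Re^{-r/p}\,2\pi\sinh r\,dr\le C'e^{(1-1/p)R}.$$
On $[R-\frac12,R]$ we have $\sinh r\ge\frac12(1-e^{-1})e^r$, so the left side is at least $\pi(1-e^{-1})\int_{R-1/2}^Re^{(1-t)r}\,dr\ge c\,e^{(1-t)R}$ with $c>0$ independent of $R$. Letting $R\to\infty$, $1-t\le1-1/p$.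

**Step 5: the case $p=2$.** If $\|\pi_t(f)\|\le\|f\|_{\mathrm{PF}_2}$ for all $f$, then by (2) $\pi_t$ is $p'$-bounded for every $p'>2$. By Step 4, $t\ge1/p'$ for all $p'\in(2,\infty)$, i.e. $t\ge1/2$. $\square$

Thus for $2<p<\infty$ and $1/p\le t<1/2$ the representation $\pi_t$ of $Q$ is $p$-bounded but not $\prec\lambda_Q$. On $Q$ itself this does not separate the two constructions: by Step 1, $\pi_t$ is an $L^p$-representation or a limit of such.

## 5. Representations of $\mathbb R^2\rtimes\mathrm{SL}_2(\mathbb R)$ without $\mathbb R^2$-fixed vectors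

Let $N=\mathbb R^2$, $Q=\mathrm{SL}_2(\mathbb R)$, $G=N\rtimes Q$. We recall three textbook facts. *Mackey's imprimitivity theorem*: if $G$ is second countable, $S\le G$ is closed, $\sigma$ is a unitary representation on a separable space, and $E$ is a projection-valued measure on $G/S$ with $\sigma(x)E(A)\sigma(x)^{-1}=E(xA)$, then $\sigma\cong\mathrm{Ind}_S^G\tau$ for some unitary representation $\tau$ of $S$. *Continuity of induction* (Fell; Bekka–de la Harpe–Valette, Theorem F.3.5): $\tau\prec\tau'$ implies $\mathrm{Ind}_S^G\tau\prec\mathrm{Ind}_S^G\tau'$. *Hulanicki–Reiter*: if $S$ is amenable, every $\tau\prec\lambda_S$.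

**Lemma 7.** If $\sigma$ is a unitary representation of $G$ without nonzero $N$-fixed vectors, then $\sigma\prec\lambda_G$.

*Proof.* The point is that, away from $0$, the dual of $N$ is a single $Q$-orbit with amenable stabilizer. We decompose $\sigma$ into cyclic subrepresentations. They act on separable spaces because $G$ is second countable, and they inherit the hypothesis; so we may assume $\sigma$ acts on a separable space.

Let $E$ be the spectral measure of $\sigma|_N$ on $\hat N\cong\mathbb R^2$: $\sigma(v)=\int e^{i\langle y,v\rangle}\,dE(y)$. The projection $E(\{0\})$ is onto the $N$-fixed vectors: $\zeta$ is $N$-fixed iff $\langle E(\cdot)\zeta,\zeta\rangle$ is carried by $\{y:\langle y,v\rangle\in2\pi\mathbb Z\}$ for every $v$ in a countable dense set, i.e. by $\{0\}$. So $E(\{0\})=0$. For $g\in Q$,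
$$\sigma(g)\sigma(v)\sigma(g)^{-1}=\sigma(gv)=\int e^{i\langle g^Ty,v\rangle}\,dE(y),$$
so $\sigma(g)E(\cdot)\sigma(g)^{-1}$ is the image of $E$ under $y\mapsto g^Ty$, that is, $\sigma(g)E(A)\sigma(g)^{-1}=E(g^{-T}A)$. Also $E$ commutes with $\sigma(N)$. Thus $(\sigma,E)$ is a system of imprimitivity on $O=\mathbb R^2\setminus\{0\}$ for the action $(v,g)y=g^{-T}y$.

This action is transitive on $O$. The stabilizer of $e_1$ is $S=N\rtimes U$ with $U=\{g:g^Te_1=e_1\}\cong\mathbb R$ (first row $(1,0)$, lower triangular unipotent). Since $G$ is $\sigma$-compact, $G/S\cong O$ is a homeomorphism. By Mackey, $\sigma\cong\mathrm{Ind}_S^G\tau$. The group $S$ is solvable, hence amenable, so $\tau\prec\lambda_S$, and $\sigma\cong\mathrm{Ind}_S^G\tau\prec\mathrm{Ind}_S^G\lambda_S\cong\lambda_G$. $\square$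

**Proof of Theorem B.** **Step 1: $C^*_{L^p}(G)=C^*_r(G)$ for $2\le p<\infty$.** By Lemma 3(ii) an $L^p$-representation has no nonzero $N$-fixed vectors, so it is $\prec\lambda_G$ by Lemma 7. Hence $\|\cdot\|_{C^*_{L^p}(G)}\le\|\cdot\|_{C^*_r(G)}$, and Theorem A gives the reverse inequality.

**Step 2: $\|\cdot\|_{C^*(\mathrm{PF}_p^*(G))}\ne\|\cdot\|_{C^*_r(G)}$ for $2<p\le\infty$.** Choose $t$ with $t\ge1/p$ and $0<t<1/2$. By Proposition 6, $\pi_t$ is $p$-bounded, so $\pi_t\circ\mathsf q$ is (Corollary 5), and by (1) $\|\pi_t(Tf)\|\le\|f\|_{C^*(\mathrm{PF}_p^*(G))}$ for all $f\in L^1(G)$. If this last norm were $\|\cdot\|_{C^*_r(G)}=\|\cdot\|_{C^*(\mathrm{PF}_2^*(G))}$, the second part of Corollary 5 with exponent $2$ would make $\pi_t$ 2-bounded. That contradicts Proposition 6, since $t<1/2$.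

For $2<p<\infty$ the two steps give $\|\cdot\|_{C^*(\mathrm{PF}_p^*(G))}\ne\|\cdot\|_{C^*_r(G)}=\|\cdot\|_{C^*_{L^p}(G)}$. $\square$

**Proof of Theorem C.** **Step 1: the inequality "$\ge$".** By (2), $\|\lambda_G(f)\|\le\|f\|_{C^*(\mathrm{PF}_p^*(G))}$. If $\pi$ is a $p$-bounded representation of $Q$, then $\pi\circ\mathsf q$ is $p$-bounded, so $\|\pi(Tf)\|\le\|f\|_{C^*(\mathrm{PF}_p^*(G))}$. Take the supremum over $\pi$ and use (1) for $Q$.

**Step 2: the inequality "$\le$".** Let $\sigma$ be a $p$-bounded representation of $G$ on $H$. Since $N$ is normal, $H=H^N\oplus(H^N)^\perp$ is a $G$-invariant decomposition, where $H^N$ is the space of $N$-fixed vectors. On $(H^N)^\perp$ the norm of $\sigma(f)$ is at most $\|\lambda_G(f)\|$ by Lemma 7. On $H^N$, $\sigma$ has the form $\pi\circ\mathsf q$ and is $p$-bounded, so $\pi$ is $p$-bounded by Corollary 5, and the norm there is $\|\pi(Tf)\|\le\|Tf\|_{C^*(\mathrm{PF}_p^*(Q))}$. Take the supremum over $\sigma$.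

**Step 3: the norms are pairwise different.** For $2\le p<p'\le\infty$ choose $t>0$ with $1/p'\le t<1/p$. Then $\pi_t$ is $p'$-bounded and $\|\pi_t(Tf)\|\le\|f\|_{C^*(\mathrm{PF}_{p'}^*(G))}$ for all $f$. If the norms for $p$ and $p'$ agreed, Corollary 5 would make $\pi_t$ $p$-bounded, contradicting $t<1/p$ and Proposition 6. $\square$

## 6. The discrete groups $\mathbb Z^2\rtimes\Gamma$ and the action on directions at $0\in\mathbb T^2$

Let $\Gamma\le\mathrm{SL}_2(\mathbb Z)$, $N=\mathbb Z^2$, $G=N\rtimes\Gamma$, $2<p<\infty$. The dual of $N$ is now $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ with action $g\cdot y=g^{-T}y$.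

**Lemma 7 has no analogue here.** Let $\Gamma=\mathrm{SL}_2(\mathbb Z)$ and let $O_2\subset\mathbb T^2$ be the set of the three points of order $2$, which is $\Gamma$-invariant. On $\ell^2(O_2)$ put $(\sigma(v,g)F)(y)=e^{2\pi i\langle y,v\rangle}F(g^{-1}\cdot y)$. This is a 3-dimensional representation of $G$, and $N$ acts by three nontrivial characters, so there are no nonzero $N$-fixed vectors. But $\sigma\not\prec\lambda_G$. Otherwise $\sigma\otimes\bar\sigma\prec\lambda_G\otimes\bar\sigma$, which is a multiple of $\lambda_G$; since $\sigma\otimes\bar\sigma$ contains the trivial representation, $G$ would be amenable, and it is not.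

What we actually need is less. We must exclude that a representation $\sigma$ without $N$-fixed vectors approximates a representation $\pi\circ\mathsf q$ that is trivial on $N$, unless $\pi\prec\lambda_\Gamma$. In such an approximation the spectral measure of $\sigma|_N$ is pushed toward $0\in\mathbb T^2$, without charging $0$. A punctured neighborhood of $0$ in $\mathbb T^2$ is a punctured neighborhood of $0$ in $\mathbb R^2$, and its points have a direction in $\mathbb P^1(\mathbb R)$. In the limit, $\pi$ therefore acquires a covariant representation of $C(\mathbb P^1)$. Since $\Gamma$ acts amenably on $\mathbb P^1(\mathbb R)$, this forces $\pi\prec\lambda_\Gamma$.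

**Proof of Theorem D.** If $\Gamma$ is amenable, so is $G$, and Theorem A applies. From now on $\Gamma$ is nonamenable.

**Step 1: there is a $p$-bounded representation $\pi$ of $\Gamma$ with $\pi\not\prec\lambda_\Gamma$.** Sanov's free subgroup has finite index in $\mathrm{SL}_2(\mathbb Z)$. Its intersection with $\Gamma$ is free, has finite index in $\Gamma$ and is nonamenable, so $\Gamma$ contains a free group $F$ of rank 2. By Haagerup (Invent. Math. 50 (1979)), $\varphi(x)=e^{-t|x|}$ is positive definite on $F$ for $t>0$, where $|x|$ is the word length, and $\|\lambda_F(f)\|\le(n+1)\|f\|_2$ for $f$ supported on $S_n=\{|x|=n\}$. Here $|S_n|=4\cdot3^{n-1}$ for $n\ge1$. (The first fact can also be seen as in Section 4: the distance in the Cayley tree counts the edges separating two vertices.)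

Since $p>2$ we can choose $t>0$ with $3^{-1/2}<e^{-t}<3^{-1/p}$. Then $\sum_x\varphi(x)^p=1+\sum_{n\ge1}4\cdot3^{n-1}e^{-tpn}<\infty$. Let $\varphi^\circ$ be the extension of $\varphi$ by $0$ to $\Gamma$. It is positive definite: in $\sum c_i\overline{c_j}\,\varphi^\circ(s_j^{-1}s_i)$ only pairs with $s_iF=s_jF$ contribute, and within one coset $xF$, writing $s_i=xf_i$, the sum is one for $\varphi$. Also $\varphi^\circ\in\ell^p(\Gamma)$. Let $\pi$ be its GNS representation; by Lemmas 3(i) and 1 it is $p$-bounded.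

Suppose $\pi\prec\lambda_\Gamma$. Since $\lambda_\Gamma|_F$ is a multiple of $\lambda_F$, for all $n\ge1$
$$4\cdot3^{n-1}e^{-tn}=\sum_{x\in S_n}\varphi(x)\le\|\pi(1_{S_n})\|\le\|\lambda_F(1_{S_n})\|\le(n+1)(4\cdot3^{n-1})^{1/2}.$$
Dividing, $\tfrac{2}{\sqrt3}(\sqrt3\,e^{-t})^n\le n+1$ for all $n$, so $\sqrt3\,e^{-t}\le1$, contradicting the choice of $t$.

**Step 2: if $\sigma$ is a unitary representation of $G$ on $H$ without nonzero $N$-fixed vectors, $\pi$ is a unitary representation of $\Gamma$, and $\pi\circ\mathsf q\prec\sigma$, then $\pi\prec\lambda_\Gamma$.** This takes five substeps.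

**Step 2a: turn the approximation into an exact statement.** Let $\zeta$ be a unit vector of $\pi$. As $\|\pi(Ta)\|\le\|\sigma(a)\|$, the functional $\sigma(a)\mapsto\langle\pi(Ta)\zeta,\zeta\rangle$, $a\in\ell^1(G)$, is well defined, unital and contractive. By Hahn–Banach it extends to a functional of norm $1$ on $B(H)$ with value $1$ at the identity, i.e. a state. Let $(\Pi,H',\zeta')$ be its GNS triple. Then
$$\langle\Pi(\sigma(s))\zeta',\zeta'\rangle=\langle\pi(\mathsf q(s))\zeta,\zeta\rangle\qquad(s\in G).\tag{4}$$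
For $n\in N$ the right side is $1$, so $\Pi(\sigma(n))\zeta'=\zeta'$. As $N$ is normal, every $\Pi(\sigma(g))\zeta'$ is $\Pi(\sigma(N))$-fixed too. So although $\sigma$ has no $N$-fixed vectors, $\Pi\circ\sigma$ has them.

**Step 2b: on fixed vectors, only a punctured neighborhood of $0$ counts.** Write $\sigma(v)=\int e^{2\pi i\langle y,v\rangle}\,dE(y)$ with $E$ on $\mathbb T^2$, and $E(k)=\int k\,dE$ for bounded Borel $k$. Then $E(\{0\})$ is the projection onto the $N$-fixed vectors, so $E(\{0\})=0$. As in Lemma 7, $\sigma(g)E(k)\sigma(g)^{-1}=E(k\circ g^{-1})$ for $g\in\Gamma$. Put $\ell(y)=\sum_{j=1,2}|1-e^{2\pi iy_j}|^2$, so that $E(\ell)=\sum_j(1-\sigma(e_j))^*(1-\sigma(e_j))$. The function $\ell$ is continuous and vanishes only at $0$. We claim: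
$$\text{if }k\text{ is bounded Borel and }k=0\text{ on a punctured neighborhood of }0,\text{ then }\Pi(E(k))\kappa=0\tag{5}$$
for every $\Pi(\sigma(N))$-fixed vector $\kappa$. Indeed $|k|^2\le C\ell$ off the $E$-null set $\{0\}$, so $E(|k|^2)\le C\,E(\ell)$ and
$$\|\Pi(E(k))\kappa\|^2=\langle\Pi(E(|k|^2))\kappa,\kappa\rangle\le C\sum_j\|(1-\Pi(\sigma(e_j)))\kappa\|^2=0 .$$

**Step 2c: a covariant representation of $C(\mathbb P^1)$.** Let $\mathbb P^1=\mathbb P^1(\mathbb R)$ with the action $g[y]=[g^{-T}y]$ of $L=\mathrm{SL}_2(\mathbb R)$. For $c\in C(\mathbb P^1)$ let $\tilde c(y)=c([\tilde y])$ if $y\in\mathbb T^2\setminus\{0\}$ has a representative $\tilde y\in\mathbb R^2$ with $|\tilde y|<1/2$, and $\tilde c(y)=0$ otherwise. Such a representative is unique, since two representatives differ by an integer vector. So $\tilde c$ is a bounded Borel function, and $M(c)=E(\tilde c)$ is a (nonunital) $*$-homomorphism $C(\mathbb P^1)\to B(H)$.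

Let $g\in\Gamma$ and $0<|\tilde y|<1/(2\|g^T\|)$. Then $g^{-1}\cdot y=g^Ty$ has the representative $g^T\tilde y$ of norm $<1/2$, and $|\tilde y|<1/2$ as $\|g^T\|\ge1$. So $\tilde c(g^{-1}\cdot y)=c(g^{-1}[\tilde y])=\widetilde{c\circ g^{-1}}(y)$. Therefore
$$\sigma(g)M(c)=\big(M(c\circ g^{-1})+E(k)\big)\sigma(g),\qquad1-M(1)=E(k'),\tag{6}$$
with bounded Borel $k,k'$ vanishing on a punctured neighborhood of $0$.

Let $K_1\subseteq H'$ be the closed span of the vectors $\Pi(M(c)\sigma(g))\zeta'$, $c\in C(\mathbb P^1)$, $g\in\Gamma$.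

- $K_1$ consists of $\Pi(\sigma(N))$-fixed vectors, because $E(\cdot)$ commutes with $\sigma(N)$ and each $\Pi(\sigma(g))\zeta'$ is fixed.
- $K_1$ is invariant under $\Pi(M(\cdot))$, clearly, and under $\Pi(\sigma(\Gamma))$: by (6) and (5), $\Pi(\sigma(h)M(c)\sigma(g))\zeta'=\Pi(M(c\circ h^{-1})\sigma(hg))\zeta'$.
- By (6) and (5), $\Pi(M(1))$ is the identity on fixed vectors. In particular $\zeta'=\Pi(M(1))\zeta'\in K_1$.

So $W(g)=\Pi(\sigma(g))|_{K_1}$ is a unitary representation of $\Gamma$, $m(c)=\Pi(M(c))|_{K_1}$ is a unital $*$-representation of $C(\mathbb P^1)$, and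
$$W(g)m(c)W(g)^{-1}=m(c\circ g^{-1}),\qquad\langle W(g)\zeta',\zeta'\rangle=\langle\pi(g)\zeta,\zeta\rangle\quad(g\in\Gamma),\tag{7}$$
by (6), (5) and (4). It is enough to show $W\prec\lambda_\Gamma$ for every pair $(W,m)$ satisfying the first relation in (7). Indeed, then $\|\pi(f)\zeta\|^2=\langle\pi(f^**f)\zeta,\zeta\rangle=\|W(f)\zeta'\|^2\le\|\lambda_\Gamma(f)\|^2$, and $\zeta$ was an arbitrary unit vector.

**Step 2d: almost equivariant maps from $\mathbb P^1$ to probabilities on $\Gamma$.** We construct continuous families $\eta_n(z)$, $z\in\mathbb P^1$, of probabilities on $\Gamma$ with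
$$\sup_{z}\|g\eta_n(z)-\eta_n(gz)\|_1\to0\quad(g\in\Gamma),\qquad(g\eta)(\gamma)=\eta(g^{-1}\gamma).\tag{8}$$

*First on $L$.* Write $\mathbb P^1=L/P$ with $P$ the stabilizer of a point. It is conjugate to the group of upper triangular matrices, hence solvable and amenable. The group $K=\mathrm{SO}(2)$ acts transitively on $\mathbb P^1$ and $K\cap P=\{\pm1\}$. By Reiter's condition there are probability densities $\nu_n\in L^1(P)$ with $\|p\nu_n-\nu_n\|_1\to0$ uniformly for $p$ in compact subsets of $P$. Averaging over the central subgroup $\{\pm1\}$, we may assume $(-1)\nu_n=\nu_n$. For $z=kP$, $k\in K$, let $\mu_n(z)$ be the push-forward of $\nu_n$ to $L$ under $p\mapsto kp$. It is well defined, since $k$ is determined by $z$ up to sign. If $g\in L$ and $gk=k'p$ with $k'\in K$, $p\in P$, then $gz=k'P$ and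
$$\|g\mu_n(z)-\mu_n(gz)\|=\|k'p\nu_n-k'\nu_n\|=\|p\nu_n-\nu_n\|_1 .$$
Here $p=k'^{-1}gk$ lies in the compact set $KgK\cap P$, so for fixed $g$ this tends to $0$ uniformly in $z$.

*Then from $L$ to $\Gamma$.* We need a continuous $\beta:L\to[0,1]$ with $\sum_{\gamma\in\Gamma}\beta(\gamma^{-1}x)=1$ for all $x$ (a Bruhat function). Here is an explicit one. With the Frobenius norm, $\|\gamma^{-1}\|\le\|\gamma^{-1}x\|\,\|x^{-1}\|$, so
$$D(x)=\sum_{\gamma\in\Gamma}\|\gamma^{-1}x\|^{-5}\le\|x^{-1}\|^5\sum_{\gamma\in\Gamma}\|\gamma\|^{-5}<\infty,$$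
because $\sum|m|^{-5}$ over nonzero $m\in\mathbb Z^4$ converges. The series converges locally uniformly, so $D$ is continuous; it is positive, and $D(\gamma x)=D(x)$ for $\gamma\in\Gamma$. Put $\beta(x)=\|x\|^{-5}/D(x)$.

For a finite measure $\mu$ on $L$ let $\Phi(\mu)(\gamma)=\int\beta(\gamma^{-1}x)\,d\mu(x)$. Then $\sum_\gamma|\Phi(\mu)(\gamma)|\le\int\sum_\gamma\beta(\gamma^{-1}x)\,d|\mu|(x)=\|\mu\|$, probabilities go to probabilities, and $\Phi(g\mu)(\gamma)=\int\beta(\gamma^{-1}gx)\,d\mu(x)=(g\Phi(\mu))(\gamma)$ for $g\in\Gamma$. So $\eta_n(z)=\Phi(\mu_n(z))$ satisfies (8). Finally, $\eta_n(kP)(\gamma)=\int\beta(\gamma^{-1}kp)\,\nu_n(p)\,dp$ is continuous in $k$ by dominated convergence. Since $\mathbb P^1=K/\{\pm1\}$, $z\mapsto\eta_n(z)(\gamma)$ is continuous.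

**Step 2e: $W\prec\lambda_\Gamma$.** We use $m$ and $\eta_n$ to place vectors of $K_1$ almost equivariantly into $\ell^2(\Gamma,K_1)$. Let $V(g)F(\gamma)=W(g)F(g^{-1}\gamma)$ on $\ell^2(\Gamma,K_1)$. Then $V\cong\lambda_\Gamma\otimes W$ is a multiple of $\lambda_\Gamma$ (Fell's absorption principle). For $\kappa\in K_1$ put
$$\kappa_n(\gamma)=m\big(\eta_n(\cdot)(\gamma)^{1/2}\big)\kappa .$$
The series $\sum_\gamma\eta_n(z)(\gamma)=1$ has continuous nonnegative terms and a continuous sum on the compact space $\mathbb P^1$, so by Dini it converges uniformly. Hence $\sum_\gamma\|\kappa_n(\gamma)\|^2=\sum_\gamma\langle m(\eta_n(\cdot)(\gamma))\kappa,\kappa\rangle=\langle m(1)\kappa,\kappa\rangle=\|\kappa\|^2$, so $\|\kappa_n\|=\|\kappa\|$. By (7),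
$$W(g)\kappa_n(g^{-1}\gamma)=m\big(\eta_n(g^{-1}\,\cdot)(g^{-1}\gamma)^{1/2}\big)W(g)\kappa,$$
and $\eta_n(g^{-1}z)(g^{-1}\gamma)=(g\eta_n(g^{-1}z))(\gamma)$. Therefore
$$\langle V(g)\kappa_n,\kappa_n\rangle=\langle m(k_n)W(g)\kappa,\kappa\rangle,\qquad k_n(z)=\sum_\gamma\big[(g\eta_n(g^{-1}z))(\gamma)\;\eta_n(z)(\gamma)\big]^{1/2}.$$
The sum defining $k_n$ converges uniformly: by Cauchy–Schwarz its tails are bounded by the tails of two series that converge uniformly by Dini. For probabilities $a,b$ on $\Gamma$ we have $1-\sum\sqrt{ab}=\frac12\sum(\sqrt a-\sqrt b)^2\le\frac12\|a-b\|_1$. So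
$$0\le1-k_n(z)\le\tfrac12\|g\eta_n(g^{-1}z)-\eta_n(z)\|_1\to0\quad\text{uniformly in }z,$$
by (8) applied at the points $g^{-1}z$. As $m$ is unital and contractive, $\langle V(g)\kappa_n,\kappa_n\rangle\to\langle W(g)\kappa,\kappa\rangle$ for every $g\in\Gamma$. Lemma 2 with $\rho_n=V$, $\xi_n=\kappa_n$ and $\nu=\|\lambda_\Gamma(\cdot)\|$ gives $\|W(f)\kappa\|\le\|\lambda_\Gamma(f)\|\,\|\kappa\|$. Since $\kappa\in K_1$ was arbitrary, $W\prec\lambda_\Gamma$. This proves Step 2.

**Step 3: the two norms on $\ell^1(G)$ differ.** Take $\pi$ from Step 1. By Corollary 5, $\pi\circ\mathsf q$ is $p$-bounded, so $\|(\pi\circ\mathsf q)(f)\|\le\|f\|_{C^*(\mathrm{PF}_p^*(G))}$ for all $f$. Suppose $\|\cdot\|_{C^*(\mathrm{PF}_p^*(G))}=\|\cdot\|_{C^*_{\ell^p}(G)}$. For each $f\in\ell^1(G)$ pick a sequence of $\ell^p$-representations whose norms at $f$ have supremum $\|f\|_{C^*_{\ell^p}(G)}$, and let $\sigma$ be the direct sum of all of these. Then $\|\sigma(f)\|=\|f\|_{C^*_{\ell^p}(G)}$ for all $f$, so $\pi\circ\mathsf q\prec\sigma$.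 Since $N$ is infinite, Lemma 3(ii) shows that each summand, and hence $\sigma$, has no nonzero $N$-fixed vectors. Step 2 gives $\pi\prec\lambda_\Gamma$, contradicting Step 1. $\square$
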